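\title{Small conjugates of Pisot numbers}

\begin{abstract}
For each integer $m\ge1$ we determine the smallest modulus of a Galois conjugate of a Pisot number in the interval $(m,m+1)$. It is $\frac{\sqrt5-1}{2}$ for $m=1$ and $\frac{m+1-\sqrt{m^2+2m-3}}{2}$ for $m\ge3$, which proves a conjecture of Hare and Sidorov. For $m=2$ it is the positive root of $x^4+3x^3+x^2+2x-1$. In each interval the minimum is attained by exactly one Pisot number. The proof traps the integers $\operatorname{Tr}(q^k)-\operatorname{Tr}(q^{-k})$, $k\le3$, in short intervals that do not depend on the degree of $q$; for $m=2$ it ends with a comparison of two rational functions of modulus one on the unit circle.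
\end{abstract}

\section{How small can a conjugate be?}\label{sec:intro}

A \emph{Pisot number} is a real algebraic integer $q>1$ all of whose other Galois conjugates $q'\ne q$ satisfy $|q'|<1$. The conjugates of $q$ are the complex roots of its minimal polynomial $P\in\mathbb Z[x]$, and $d=\deg P$ is the degree of $q$. The norm $N=(-1)^dP(0)$ is the product of all conjugates, a nonzero integer; $q$ is a \emph{unit} if $|N|=1$, and then $q^{-1}$ is an algebraic integer as well. A Pisot number in an open interval $(m,m+1)$ with $m\in\mathbb Z$ is not an integer, so $d\ge2$.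

The definition bounds the conjugates from above. It also bounds them from below: in the product $|N|$ every factor other than $q$ and $|q'|$ is less than $1$, so
\begin{equation}\label{eq:norm}
|q'|\ \ge\ \frac{|N|}{q}\ \ge\ \frac1q .
\end{equation}
The Pisot property is essential here. For $n\ge3$ the polynomial $x^3+nx^2-2nx+1$ does not vanish at $\pm1$, so it is irreducible, and it changes sign on $(1,2)$ and on $(0,1/n)$. Thus a unit in $(1,2)$ that is not Pisot can have an arbitrarily small conjugate.

For a Pisot number $q\in(m,m+1)$, inequality \eqref{eq:norm} gives $|q'|>1/(m+1)$. To come close to this bound, $q$ must be a unit close to $m+1$, and its remaining conjugates must all lie close to the unit circle. The question is how far these demands can be met. We have $|q'|=1/q$ exactly when $q$ is a quadratic unit, so these are the first candidates.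

\begin{example}[Quadratic units]\label{ex:quadratic}
Let $q\in(m,m+1)$, $m\ge1$, be a quadratic unit, with conjugate $N/q$. If $N=-1$, the trace $q-q^{-1}$ is an integer in $(m-1,m+1)$, so $q$ is the positive root $\eta_m$ of $x^2-mx-1$. This polynomial equals $-1$ at $m$ and $m$ at $m+1$, so $\eta_m$ does lie in $(m,m+1)$; it is a quadratic Pisot unit. For $m=1$ we get $\tau=\frac{1+\sqrt5}{2}$, with conjugate $-\tau^{-1}$. If $N=1$, the trace $q+q^{-1}$ is an integer in $(m,m+2)$, so it equals $M=m+1$. For $m=1$ this gives $q=1$, which is excluded. For $m\ge2$ it gives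
\[
q=q_m=\frac{M+\sqrt{M^2-4}}2,\qquad q_m^{-1}=\frac{M-\sqrt{M^2-4}}2=\frac{m+1-\sqrt{m^2+2m-3}}2 .
\]
Since $(M-1)^2<M^2-4<M^2$ for $M\ge3$, the polynomial $x^2-Mx+1$ is irreducible, and $q_m=M-q_m^{-1}\in(m,m+1)$ is a Pisot number with conjugate $q_m^{-1}$. Finally, $q_m-\eta_m=1-q_m^{-1}-\eta_m^{-1}>0$ for $m\ge2$, because both numbers exceed $2$.
\end{example}

Among the quadratic units in $(m,m+1)$, the smallest conjugate therefore belongs to $\tau$ for $m=1$ and to $q_m$ for $m\ge2$. One guesses that no Pisot number of higher degree does better. The conjecture posed in \cite{HS} makes this guess for every $m\ne2$: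
\begin{itemize}
\item[(a)] for every Pisot number $q\in(1,2)$ and every conjugate $q'\ne q$, we have $|q'|\ge\frac{\sqrt5-1}2$;
\item[(b)] for every integer $m\ge3$, every Pisot number $q\in(m,m+1)$ and every conjugate $q'\ne q$, we have $|q'|\ge\frac{m+1-\sqrt{m^2+2m-3}}2$;
\item[(c)] for $m=1$ and for each $m\ge3$, the infimum of $|q'|$ over all Pisot numbers $q\in(m,m+1)$ and all conjugates $q'\ne q$ equals the constant in (a) or (b).
\end{itemize}
We prove the conjecture and settle the case $m=2$. Let
\[
P_0(x)=x^4-3x^3+x^2-2x-1 .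
\]
Lemma~\ref{lem:quartic} shows that $P_0$ has a unique negative root $-\rho_0$, with $0.3584<\rho_0<0.3585$, and a unique root $q_0$ in $(2,3)$, which is a Pisot number.

\begin{theorem}\label{thm:main}
Let $m\ge1$, let $q\in(m,m+1)$ be a Pisot number, and let $q'\ne q$ be a conjugate of $q$. Then $|q'|\ge\kappa_m$, where
\[
\kappa_1=\tau^{-1}=\frac{\sqrt5-1}2,\qquad \kappa_2=\rho_0,\qquad \kappa_m=q_m^{-1}\quad(m\ge3).
\]
For each $m$, equality occurs for exactly one $q$: for $q=\tau$ if $m=1$, for $q=q_0$ if $m=2$, and for $q=q_m$ if $m\ge3$.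
\end{theorem}

The cases $m=1$ and $m\ge3$ give (a), (b) and (c), with the infimum attained. Since $\rho_0<0.3585<\frac{3-\sqrt5}2=q_2^{-1}$, the formula of (b) fails for $m=2$, so the exclusion of this case is necessary.

The proof starts from a conjugate with $|q'|\le\kappa_m$ and shows that $q$ is a unit and $q'$ is real (Section~\ref{sec:reduction}). The integers $T_k=\operatorname{Tr}(q^k)-\operatorname{Tr}(q^{-k})$ then lie in explicit short intervals (Section~\ref{sec:traces}). The integer $T_1$ decides every case except $q'<0$ with $m\in\{2,3\}$ (Section~\ref{sec:first}). For $m=3$ the parity of $T_2$ gives a contradiction (Sections~\ref{sec:F} and~\ref{sec:three}). For $m=2$ the numbers $T_1,T_2,T_3$ are forced to agree with those of $q_0$, and a zero count in the unit disk completes the proof (Section~\ref{sec:two}). Every numerical inequality is an evaluation of an explicit rational function at an explicit point.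

\section{The quartic Pisot number}\label{sec:quartic}

\begin{lemma}\label{lem:quartic}
The polynomial $P_0$ is irreducible. Its roots are a Pisot number $q_0\in(2.93,3)$, a negative number $-\rho_0$ with $0.3584<\rho_0<0.3585$, and two nonreal numbers of modulus less than $1$. Moreover, $P_0(-x)\le0$ for $0<x\le\rho_0$.
\end{lemma}

\begin{proof}
For $x>0$ the function $P_0(-x)=x^4+3x^3+x^2+2x-1$ is strictly increasing. Its value is about $-0.00014$ at $x=0.3584$ and about $0.00027$ at $x=0.3585$. This gives the unique negative root $-\rho_0$, its location, and the last assertion. Since $P_0(2.93)\approx-0.036$ and $P_0(3)=2$, there is a root $q_0\in(2.93,3)$. The other two roots $c_1,c_2$ are the roots of a real quadratic polynomial. The four roots have sum $3$ and product $-1$, so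
\[
c_1+c_2=3-q_0+\rho_0\in(0,\,0.43),\qquad c_1c_2=\frac1{q_0\rho_0}\in(0.92,\,0.96).
\]
The discriminant $(c_1+c_2)^2-4c_1c_2$ is negative. Hence $c_2=\overline{c_1}$ is not real and $|c_1|^2=c_1c_2<1$.

If $P_0$ were reducible over $\mathbb Q$, then by Gauss's lemma it would have a nonconstant monic factor in $\mathbb Z[x]$ that does not vanish at $q_0$. The constant term of this factor is a nonzero integer, since $P_0(0)\ne0$, and up to sign it is a product of numbers of modulus less than $1$. This is impossible.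
\end{proof}

With Example~\ref{ex:quadratic}, this shows that $\kappa_m$ is attained by the number named in Theorem~\ref{thm:main}. It remains to prove the lower bound and uniqueness.

\section{Reduction to a unit with a small real conjugate}\label{sec:reduction}

From now on we work under the following hypothesis.
\begin{itemize}
\item[(H)] $q\in(m,m+1)$ is a Pisot number of degree $d$ with minimal polynomial $P$, and $q'\ne q$ is a conjugate of $q$ with $|q'|\le\kappa_m$.
\end{itemize}
We must show that $q$ is the number named in Theorem~\ref{thm:main} and that $|q'|=\kappa_m$.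

\begin{lemma}\label{lem:reduction}
Under \emph{(H)}, $q$ is a unit and $q'$ is real.
\end{lemma}

\begin{proof}
Suppose $|N|\ge2$. Then \eqref{eq:norm} gives $|q'|>2/(m+1)$. For $m=1$ this bound is $1$, for $m=2$ it is $2/3>\rho_0$, and for $m\ge3$ it exceeds $q_m^{-1}$ because $q_m>m>\frac{m+1}2$. Each case contradicts (H).

Suppose $q'$ is not real. Then $q'$ and $\overline{q'}$ are two different conjugates, so $1=|N|\le q|q'|^2$ and $|q'|>1/\sqrt{m+1}$. This contradicts (H), because $1/\sqrt2>\tau^{-1}$, $1/\sqrt3>\rho_0$, and $q_m>m\ge\sqrt{m+1}$ for $m\ge3$.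
\end{proof}

We write
\[
q'=\frac\sigma y,\qquad \sigma=\pm1,\qquad y\ge\frac1{\kappa_m}>1,\qquad t=\frac qy,
\]
and we write the remaining $d-2$ conjugates as $c_j=u_j^{-1}e^{i\theta_j}$ with $u_j>1$. The equation $|N|=1$ reads $q\,y^{-1}\prod_ju_j^{-1}=1$, that is,
\begin{equation}\label{eq:product}
\prod_j u_j=t .
\end{equation}
Hence $t\ge1$ and $y\le q$, and $t=1$ if and only if $d=2$. On the other side, $t<(m+1)\kappa_m$, and $(m+1)\kappa_m=1+q_m^{-2}$ for $m\ge3$. So the conjugates $c_j$ are collectively close to the unit circle, however many of them there are.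

\section{Differences of traces}\label{sec:traces}

To contradict (H) we look for an integer attached to $q$ that is confined to an interval containing no integer. The \emph{trace} $\operatorname{Tr}(q^k)$, the sum of the $k$th powers of all conjugates of $q$, is an integer, but it is not confined: each $c_j$ contributes a term of modulus nearly $1$, and $d$ is unbounded. Since $q$ is a unit, $\operatorname{Tr}(q^{-k})$ is an integer too. On the unit circle $c^{-k}=\overline{c^k}$, so the real part of $c^k-c^{-k}$ vanishes there and is small near it. This suggests the integers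
\[
T_k=\operatorname{Tr}(q^k)-\operatorname{Tr}(q^{-k}),\qquad k\ge1,
\]
and the functions
\[
\varphi(x)=x-x^{-1},\qquad \varphi_k(x)=\varphi(x^k)=x^k-x^{-k}\qquad(x>0).
\]
Each $\varphi_k$ is increasing and vanishes at $1$. Condition \eqref{eq:product} is multiplicative and the trace is additive; the link between them is the identity
\begin{equation}\label{eq:super}
\varphi(ab)-\varphi(a)-\varphi(b)=(a-1)(b-1)\Bigl(1-\frac1{ab}\Bigr),
\end{equation}
in which the right side expands to $(ab-a-b+1)-\bigl(1-\frac1a-\frac1b+\frac1{ab}\bigr)$. For $a,b\ge1$ the right side is nonnegative. Applying \eqref{eq:super} to $a=y^k$ and $b=t^k$, we put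
\begin{equation}\label{eq:sk}
s_k=\varphi_k(q)-\varphi_k(y)-\varphi_k(t)=(y^k-1)(t^k-1)(1-q^{-k})\ \ge0 .
\end{equation}
Since $y>1$ and $q>1$, we have $s_k=0$ if and only if $t=1$.

\begin{example}[Cubic numbers in $(1,2)$]\label{ex:cubic}
Let $m=1$ and $d=3$, and write $P=x^3-ax^2+bx-N$ with $N=\pm1$. Then $\operatorname{Tr}(q)=a$ and $\operatorname{Tr}(q^{-1})=b/N$, so $T_1=a-Nb$. The third conjugate is real, and by \eqref{eq:product} it equals $\sigma'/t$ with $\sigma'=\pm1$ and $t>1$. A conjugate $\pm1/x$ contributes $\mp\varphi(x)$ to $T_1$, so $T_1=\varphi(q)-\sigma\varphi(y)-\sigma'\varphi(t)$. Eliminating one term with \eqref{eq:sk}, we find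
\[
\begin{array}{c|cccc}
(\sigma,\sigma') & (+,+) & (+,-) & (-,+) & (-,-)\\ \hline
T_1 & s_1 & 2(\varphi(q)-\varphi(y))-s_1 & 2\varphi(y)+s_1 & 2\varphi(q)-s_1
\end{array}
\]
For each $\sigma$ the entry with $\sigma'=-1$ exceeds the entry with $\sigma'=+1$ by $2\varphi(t)>0$. Now $\varphi(y)\ge\varphi(\tau)=1$, $\varphi(q)<\varphi(2)=\frac32$ and $s_1>0$. So $0<T_1<1$ if $\sigma=+1$, and $2<T_1<3$ if $\sigma=-1$. Neither interval contains an integer: no cubic Pisot number in $(1,2)$ has a conjugate of modulus at most $\tau^{-1}$.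
\end{example}

In higher degree the term $\pm\varphi(t)$ is replaced by a sum over the $c_j$. The next lemma shows that the sum lies between $-\varphi(t)$ and $\varphi(t)$, so the entries of the table become the endpoints of an interval.

\begin{lemma}\label{lem:traces}
Under \emph{(H)}, for every $k\ge1$,
\begin{equation}\label{eq:Tk}
T_k=\varphi_k(q)-\sigma^k\varphi_k(y)+W_k,\qquad W_k=-\sum_j\varphi_k(u_j)\cos k\theta_j,
\end{equation}
and $|W_k|\le\sum_j\varphi_k(u_j)\le\varphi_k(t)$. Consequently,
\begin{align}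
0\le s_k\le T_k&\le2\bigl(\varphi_k(q)-\varphi_k(y)\bigr) &&\text{if }\sigma^k=+1,\label{eq:plus}\\
2\varphi_k(y)+s_k\le T_k&\le2\varphi_k(q) &&\text{if }\sigma^k=-1.\label{eq:minus}
\end{align}
\end{lemma}

\begin{proof}
The conjugate $q$ contributes $\varphi_k(q)$ to $T_k$, and $q'$ contributes $\sigma^k(y^{-k}-y^k)=-\sigma^k\varphi_k(y)$. The sum of the terms $c_j^k-c_j^{-k}$ is then real, so it equals the sum of their real parts $(u_j^{-k}-u_j^k)\cos k\theta_j$. This proves \eqref{eq:Tk}. Since all $u_j$ exceed $1$, which is the Pisot property, \eqref{eq:super} and induction on the number of factors give $\sum_j\varphi(u_j^k)\le\varphi\bigl(\prod_ju_j^k\bigr)$, and the right side is $\varphi_k(t)$ by \eqref{eq:product}. For $d=2$ both sides are $0$.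

So $T_k$ lies within $\varphi_k(t)$ of $\varphi_k(q)-\sigma^k\varphi_k(y)$. If $\sigma^k=+1$, the endpoints are $s_k$ and $2(\varphi_k(q)-\varphi_k(y))-s_k$ by \eqref{eq:sk}. If $\sigma^k=-1$, they are $2\varphi_k(y)+s_k$ and $2\varphi_k(q)-s_k$.
\end{proof}

\section{The first trace}\label{sec:first}

Recall from Example~\ref{ex:quadratic} that $M=m+1$ and $q_m+q_m^{-1}=M$; also $\varphi(q_m)=\sqrt{M^2-4}=M-2q_m^{-1}$. For $m=2$ we use $1/\rho_0>1/0.3585>2.789$.

\begin{proposition}\label{prop:positive}
Assume \emph{(H)} and $q'>0$. Then $m\ge3$, $q=q_m$ and $q'=q_m^{-1}$.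
\end{proposition}

\begin{proof}
Since $q<m+1$ and $y\ge1/\kappa_m$, inequality \eqref{eq:plus} gives $0\le T_1<B_m$ with $B_m=2\bigl(\varphi(m+1)-\varphi(1/\kappa_m)\bigr)$. We have $B_1=2(\frac32-1)=1$ and $B_2<2(\varphi(3)-\varphi(2.789))<0.48$. For $m\ge3$,
\[
B_m=\frac4{q_m}-\frac2{M}<\frac4m-\frac2{m+1}=\frac{2m+4}{m^2+m}<1,
\]
because $m^2-m-4>0$. So $T_1=0$. Then $s_1=0$ by \eqref{eq:plus}, so $t=1$, and $q$ is a quadratic unit with conjugate $1/y=1/q$ and norm $+1$. By Example~\ref{ex:quadratic}, $m\ge2$ and $q=q_m$. The case $m=2$ is excluded, since $q_2<2.62$ while $q=y>2.789$.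
\end{proof}

\begin{proposition}\label{prop:negative}
Assume \emph{(H)} and $q'<0$. If $m=1$, then $q=\tau$ and $q'=-\tau^{-1}$. The case $m\ge4$ does not occur.
\end{proposition}

\begin{proof}
Let $m=1$. By \eqref{eq:minus}, $2\le2\varphi(y)+s_1\le T_1<2\varphi(2)=3$. So $T_1=2$, which forces $\varphi(y)=1$ and $s_1=0$. Hence $y=\tau$, $t=1$ and $q=\tau$.

Let $m\ge4$. By \eqref{eq:minus}, $2\sqrt{M^2-4}=2\varphi(q_m)\le T_1<2\varphi(M)<2M$. The inequality $4M^2-16>(2M-1)^2$ is equivalent to $4M>17$, which holds for $M\ge5$. So $2M-1<T_1<2M$, which is impossible.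
\end{proof}

For $M=3$ and $M=4$ the inequality $4M>17$ fails, and the integer $2M-1$ lies in the interval $[2\varphi(q_m),2\varphi(M))$. This is why $m=2$ and $m=3$ need more than $T_1$.

\section{A power series with integer coefficients}\label{sec:F}

The intervals for $T_2$ and $T_3$ are longer than the one for $T_1$ and contain several integers. To discard most of them we use congruences between the $T_k$, which come from one generating function. For a Pisot unit $q$ with minimal polynomial $P$ of degree $d$, put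
\[
\varepsilon=P(0)=\pm1,\qquad Q(z)=z^dP(1/z),\qquad F(z)=\frac{\varepsilon P(z)}{Q(z)} .
\]

\begin{lemma}\label{lem:F}
Let $q_1=q,q_2,\dots,q_d$ be the conjugates of the Pisot unit $q$. Then
\begin{equation}\label{eq:Fproduct}
F(z)=\prod_{j=1}^d\frac{1-z/q_j}{1-q_jz}=\exp\Bigl(\sum_{k\ge1}\frac{T_k}kz^k\Bigr)=1+a_1z+a_2z^2+\cdots
\end{equation}
near $z=0$, with all $a_n\in\mathbb Z$, and
\begin{equation}\label{eq:coeff}
a_1=T_1,\qquad a_2=\tfrac12(T_1^2+T_2),\qquad a_3=\tfrac16(T_1^3+3T_1T_2+2T_3).
\end{equation}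
In particular, $T_2\equiv T_1\pmod2$. On $|z|=1$ we have $|P|=|Q|\ne0$ and $|F|=1$. The only zero of $Q$ in the open unit disk $D$ is $1/q$, and $Q>0$ on $(-1,0]$.
\end{lemma}

\begin{proof}
We have $P(z)=\prod_j(z-q_j)=P(0)\prod_j(1-z/q_j)$ and $Q(z)=\prod_j(1-q_jz)$, which gives the product. The series $-\log(1-w)=\sum_kw^k/k$ gives $\log F=\sum_k\sum_j(q_j^k-q_j^{-k})z^k/k$. Since $Q\in\mathbb Z[z]$ and $Q(0)=1$, the power series of $1/Q$, and hence that of $F$, has integer coefficients. Comparing the coefficients of $z,z^2,z^3$ in $1+S+S^2/2+S^3/6$, where $S=T_1z+\frac12T_2z^2+\frac13T_3z^3$, we obtain \eqref{eq:coeff}. On $|z|=1$ we have $Q(z)=z^d\,\overline{P(z)}$, and $P$ has no zero there because $q$ is Pisot. The zeros of $Q$ are the numbers $1/q_j$, and $|1/q_j|>1$ for $j\ge2$. So $Q$ has no zero on $(-1,0]$, and $Q(0)=1$.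
\end{proof}

For $q=q_m$ we have $P=Q$, so $F=1$ and all $T_k$ vanish. For $q=\tau$ we have $F=(1+z-z^2)/(1-z-z^2)=1+2z+2z^2+\cdots$, in agreement with $T_1=2$ and $T_2=0$.

In both remaining cases $\sigma=-1$ and the value of $T_1$ will be known. We then use \eqref{eq:minus} in reverse, as a constraint on $(q,y)$. Put
\[
L(x,y)=\varphi(x)+\varphi(y)-\varphi(x/y).
\]
By \eqref{eq:sk}, $L(q,y)=2\varphi(y)+s_1$, so \eqref{eq:minus} states that
\begin{equation}\label{eq:L}
L(q,y)\le T_1\qquad\text{if }\sigma=-1 .
\end{equation}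
The function $L$ is increasing in $y$, term by term. For $y>1$ it is increasing in $x$ on the range $x\ge y$, since
\[
\frac{\partial L}{\partial x}=1+\frac1{x^2}-\frac1y-\frac y{x^2}=(y-1)\Bigl(\frac1y-\frac1{x^2}\Bigr)>0 .
\]

\section{The interval $(3,4)$}\label{sec:three}

\begin{proposition}\label{prop:three}
Under \emph{(H)} with $m=3$, the case $q'<0$ does not occur.
\end{proposition}

\begin{proof}
Suppose $\sigma=-1$. Here $q_3=2+\sqrt3\le y\le q<4$, with $\varphi(q_3)=2\sqrt3$ and $\varphi_2(q_3)=\varphi(q_3)(q_3+q_3^{-1})=8\sqrt3$. By \eqref{eq:minus}, $6.9<4\sqrt3\le T_1<2\varphi(4)=7.5$, so $T_1=7$. By Lemma~\ref{lem:F}, $T_2$ is odd, and $T_2\ge0$ by \eqref{eq:plus}. So $T_2\ge1$. We show that $T_2<1$.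

\emph{Step 1: $q<3.87$.} Put $t_0=3.87/q_3=3.87(2-\sqrt3)\in(1.03696,\,1.03697)$. Then
\[
L(3.87,q_3)=\varphi(3.87)+2\sqrt3-\varphi(t_0)>3.61160+3.46410-0.07262>7 .
\]
If $q\ge3.87$, then $L(q,y)\ge L(q,q_3)\ge L(3.87,q_3)>7$, contrary to \eqref{eq:L}.

\emph{Step 2: $W_1$ controls $W_2$.} The bound $W_2\le\varphi_2(t)$ is not enough: at $(q,y)=(3.87,q_3)$ it gives only $T_2\le\varphi_2(q)-\varphi_2(y)+\varphi_2(t)\approx1.2$. But near this point $L(q,y)$ is almost $7$, so $T_1=7$ forces $W_1$ to be near its minimum $-\varphi(t)$. Then most of the weight is on angles with $\cos\theta_j$ near $1$, for which $\cos2\theta_j$ is near $1$ too, and $W_2$ is far from its maximum. To make this quantitative we use the tangent line to $c\mapsto c^2$ at $c=1$, that is, $c^2\ge2c-1$. Put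
\[
\delta=\varphi(q)+\varphi(y)-7=-W_1=\sum_j\varphi(u_j)\cos\theta_j .
\]
For $u\ge1$ we have $\varphi_2(u)=\varphi(u)(u+u^{-1})\ge2\varphi(u)\ge0$. With $-\cos2\theta=1-2\cos^2\theta$ and Lemma~\ref{lem:traces},
\begin{align*}
W_2&=\sum_j\varphi_2(u_j)-2\sum_j\varphi_2(u_j)\cos^2\theta_j\le\varphi_2(t)-4\sum_j\varphi(u_j)\cos^2\theta_j\\
&\le\varphi_2(t)-4\sum_j\varphi(u_j)(2\cos\theta_j-1)\le\varphi_2(t)+4\varphi(t)-8\delta .
\end{align*}
By \eqref{eq:Tk}, $T_2\le H(q,y)$, where
\[
H(x,y)=\varphi_2(x)-\varphi_2(y)+\varphi_2(x/y)+4\varphi(x/y)-8\bigl(\varphi(x)+\varphi(y)-7\bigr).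
\]

\emph{Step 3: maximizing $H$.} Every term of $H$ that depends on $y$ decreases in $y$, so $H(q,y)\le H(q,q_3)$. Let $x\in[q_3,4]$, so that $x/q_3<1.08$. We differentiate $H(x,q_3)$ in $x$, use $\varphi_2'(x)>2x$, and drop the positive derivative of $\varphi_2(x/q_3)$:
\[
\frac{\partial H}{\partial x}(x,q_3)>2x-8\Bigl(1+\frac1{x^2}\Bigr)+\frac4{q_3}\Bigl(1+\frac{q_3^2}{x^2}\Bigr)>7.46-8.58+1.97>0 .
\]
By Step 1,
\[
T_2<H(3.87,q_3)<(14.911-13.856)+0.146+0.291-0.605=0.887<1,
\]
where the numbers bound $\varphi_2(3.87)$, $8\sqrt3$, $\varphi_2(t_0)$, $4\varphi(t_0)$ and $8(\varphi(3.87)+2\sqrt3-7)$ in turn. This contradicts $T_2\ge1$.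
\end{proof}

Propositions~\ref{prop:positive}, \ref{prop:negative} and~\ref{prop:three} prove Theorem~\ref{thm:main} for $m\ne2$, and with it the conjecture.

\section{The interval $(2,3)$}\label{sec:two}

For $m=2$ and $q'<0$ the traces cannot give a contradiction, because $q_0$ satisfies (H). The function of Section~\ref{sec:F} for $q_0$ has $\varepsilon=-1$ and $Q_0(z)=z^4P_0(1/z)$, so it is
\[
F_0=-\frac{P_0}{Q_0}=\frac{1+2z-z^2+3z^3-z^4}{1-3z+z^2-2z^3-z^4}=1+5z+13z^2+39z^3+114z^4+\cdots .
\]
Indeed, multiplying out gives the coefficients $5=2+3$, $13=-1+15-1$, $39=3+39-5+2$ and $114=-1+117-13+10+1$. By \eqref{eq:coeff}, $q_0$ has $T_1=5$, $T_2=1$, $T_3=47$. We first show that (H) forces these three values, and then that no other $q$ with these values has a conjugate in $[-\rho_0,0)$.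

\subsection{Three coefficients}

\begin{proposition}\label{prop:coefficients}
Assume \emph{(H)} with $m=2$ and $q'<0$. Then $T_1=5$, $T_2=1$, $T_3=47$, and $F=1+5z+13z^2+39z^3+a_4z^4+\cdots$.
\end{proposition}

\begin{proof}
Here $2.789<y\le q<3$ and $t<3/2.789<1.0757$, so $\varphi_3(t)<0.442$. By \eqref{eq:Tk},
\begin{equation}\label{eq:T3}
\bigl|T_3-\varphi_3(q)-\varphi_3(y)\bigr|<0.442 .
\end{equation}

By \eqref{eq:minus}, $4.86<2\varphi(2.789)<T_1<2\varphi(3)<5.34$, so $T_1=5$. Then $T_2$ is odd, and \eqref{eq:plus} gives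
\[
0\le T_2<2\bigl(\varphi_2(3)-\varphi_2(2.789)\bigr)<2(8.8889-7.6499)<3,
\]
so $T_2=1$. By \eqref{eq:coeff}, $a_2=13$ and $a_3=(70+T_3)/3$, so $T_3\equiv2\pmod3$. By \eqref{eq:minus}, $T_3>2\varphi_3(2.789)>2\cdot21.648>43$. So $T_3=44$, $T_3=47$, or $T_3\ge50$. The value $44$ needs $q$ small, which conflicts with $T_2=1$; the values from $50$ on need both $q$ and $y$ large, which conflicts with $T_1=5$.

\emph{$T_3\ne44$.} From $1=T_2\le2(\varphi_2(q)-\varphi_2(y))$ we get
\[
\varphi_2(q)>\varphi_2(2.789)+\tfrac12>8.149>8.116>\varphi_2(2.87),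
\]
so $q>2.87$. Then \eqref{eq:T3} gives
\[
T_3>\varphi_3(2.87)+\varphi_3(2.789)-0.442>23.597+21.648-0.442>44.8 .
\]

\emph{$T_3<50$.} Suppose $T_3\ge50$. By \eqref{eq:minus}, $\varphi(y)\le\frac52<\varphi(2.851)$, so $y<2.851$ and $\varphi_3(y)<23.131$. By \eqref{eq:T3},
\[
\varphi_3(q)>50-23.131-0.442=26.427>26.426>\varphi_3(2.98),
\]
so $q>2.98$. Next,
\[
L(2.98,\,2.821)>2.6444+2.4665-0.1098>5 .
\]
If $y\ge2.821$, then $L(q,y)\ge L(q,2.821)>L(2.98,2.821)>5$, contrary to \eqref{eq:L}. So $y<2.821$, and \eqref{eq:T3} gives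
\[
T_3<\varphi_3(3)+\varphi_3(2.821)+0.442<26.963+22.406+0.442<50,
\]
a contradiction. Hence $T_3=47$ and $a_3=39$.
\end{proof}

\subsection{Comparison with $F_0$}

The conjugate $q'$ is a zero of $F$ on the negative axis, and $-\rho_0$ is the zero of $F_0$ there. To show that the zero of $F$ lies further from the origin, it is enough to show that $F>F_0$ on $(-1,0)$. Both functions have modulus $1$ on the unit circle, and this makes two tools available. We recall them; zeros are counted with multiplicity.

\emph{Rouch\'e's theorem}: if $f,g$ are holomorphic near $\overline D$ and $|g|<|f|$ on $|z|=1$, then $f$ and $f+g$ have the same number of zeros in $D$. \emph{Hurwitz's theorem}: if holomorphic functions $f_n$ converge to $f\not\equiv0$ locally uniformly in $D$ and $f$ has at least $k$ zeros in $D$, then so does $f_n$ for all large $n$.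

\begin{proposition}\label{prop:comparison}
Let $q$ be a Pisot unit with $F=1+5z+13z^2+39z^3+a_4z^4+\cdots$ and $F\ne F_0$. Then $F(x)>F_0(x)$ for all $x\in(-1,0)$.
\end{proposition}

\begin{proof}
Put $\Delta=a_4-114$, so that $F-F_0=\Delta z^4+O(z^5)$. We show that $F-F_0$ has the sign of $\Delta$ on $(-1,0)$, and then that $\Delta>0$.

\emph{Step 1: a zero count.} The zeros of $F_0-F$ are zeros of the polynomial $QQ_0(F_0-F)=-P_0Q-\varepsilon PQ_0$. By Lemma~\ref{lem:F}, its two terms have equal modulus on $|z|=1$, so Rouch\'e's theorem does not apply directly. We perturb: for $\lambda\ge1$ let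
\[
N_\lambda=-\lambda P_0Q-\varepsilon PQ_0=QQ_0(\lambda F_0-F).
\]
For $\lambda>1$ we have $|\lambda P_0Q|=\lambda|PQ_0|>|PQ_0|$ on $|z|=1$, so $N_\lambda$ has as many zeros in $D$ as $P_0Q$. This number is $3+1=4$: three roots of $P_0$ lie in $D$, and $Q$ vanishes there only at $1/q$. As $\lambda\to1$, $N_\lambda\to N_1$ locally uniformly, and $N_1\not\equiv0$ since $F\ne F_0$. By Hurwitz's theorem, $N_1$ has at most $4$ zeros in $D$. But $N_1=-\Delta z^4+O(z^5)$, because $QQ_0(0)=1$. So all four zeros are at the origin: $\Delta\ne0$, and $N_1$ has no zero in $D\setminus\{0\}$. On $(-1,0)$ both $Q$ and $Q_0$ are positive, so $F-F_0=-N_1/(QQ_0)$ is continuous and has no zero there. Near $0$ it has the sign of $\Delta x^4$, which is the sign of $\Delta$.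

\emph{Step 2: $\Delta>0$.} On $|z|=1$ we have $|F/F_0|=1$, so $\operatorname{Re}(1-F/F_0)\ge0$, with equality only at the finitely many points where $F=F_0$. The integral of $1-F/F_0$ against a positive weight therefore has positive real part. The function $F/F_0$ may have poles at the three roots of $P_0$ in $D$, and we choose the weight $|Q_0|^2$ to cancel them. Let
\[
I=\frac1{2\pi i}\oint_{|z|=1}\Bigl(1-\frac F{F_0}\Bigr)|Q_0(z)|^2\,\frac{dz}z .
\]
Since $dz/(iz)=d\theta$ for $z=e^{i\theta}$ and $Q_0\ne0$ on the circle, $\operatorname{Re}I>0$. On the circle,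
\[
|Q_0(z)|^2=Q_0(z)Q_0(1/z)=Q_0(z)P_0(z)z^{-4},\qquad 1-\frac F{F_0}=(F-F_0)\frac{Q_0}{P_0},
\]
and hence
\[
I=\frac1{2\pi i}\oint_{|z|=1}(F-F_0)\,Q_0^2\,z^{-5}\,dz .
\]
The product $F_0Q_0^2=-P_0Q_0$ is a polynomial, so the pole of $F_0$ at $1/q_0$ disappears. In $D$ the integrand can have poles only at $0$ and at $1/q$. At $0$ it equals $\Delta z^{-1}+O(1)$, so the residue is $\Delta$. By \eqref{eq:Fproduct}, $F=G/(1-qz)$ with
\[
G(z)=\Bigl(1-\frac zq\Bigr)\prod_{j=2}^d\frac{1-z/q_j}{1-q_jz},
\]
which is holomorphic near $\overline D$ and real on $[-1,1]$. Since $1-qz=-q(z-1/q)$, the residue at $1/q$ is $-q^{-1}G(1/q)Q_0(1/q)^2q^5$. By the residue theorem,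
\[
I=\Delta-G(1/q)\,Q_0(1/q)^2q^4 .
\]
So $I$ is real and positive. The zeros of $G$ are among the conjugates $q_j$, and $|q_j|\ge1/q$ for all $j$ by \eqref{eq:norm}. So $G$ has no zero on $[0,1/q)$, and $G(0)=1$ gives $G(1/q)\ge0$. Hence $\Delta\ge I>0$.
\end{proof}

\begin{remark}
The proof does not use the interval $(2,3)$; the interval and the bound on $|q'|$ enter only through Proposition~\ref{prop:coefficients}. All three coefficients are needed for this argument: if $F-F_0$ were only known to vanish to order $3$ at the origin, Step 1 would leave room for a fourth zero of $N_1$ on $(-1,0)$. The exponent $4=\deg P_0$ also matters: it is even, so $\Delta x^4$ keeps the sign of $\Delta$ for $x<0$.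
\end{remark}

\begin{proposition}\label{prop:two}
Assume \emph{(H)} with $m=2$ and $q'<0$. Then $q=q_0$ and $q'=-\rho_0$.
\end{proposition}

\begin{proof}
Suppose $F\ne F_0$. By Propositions~\ref{prop:coefficients} and~\ref{prop:comparison}, $F>F_0$ on $(-1,0)$. For $0<x\le\rho_0$ we have $P_0(-x)\le0$ by Lemma~\ref{lem:quartic} and $Q_0(-x)>0$, so $F(-x)>F_0(-x)\ge0$. But $q'\in[-\rho_0,0)$ and $F(q')=\varepsilon P(q')/Q(q')=0$, a contradiction.

So $F=F_0$. By Lemma~\ref{lem:quartic}, $1/q_0$ is not a root of $P_0$, so $F_0$ has a pole at $1/q_0$. The only possible pole of $F$ in $D$ is $1/q$. Hence $q=q_0$, and $q'$ is the negative root $-\rho_0$ of $P_0$.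
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
Let $q\in(m,m+1)$ be a Pisot number with a conjugate $q'\ne q$ such that $|q'|\le\kappa_m$. By Lemma~\ref{lem:reduction}, $q'$ is real and nonzero. If $q'>0$, apply Proposition~\ref{prop:positive}. If $q'<0$, apply Proposition~\ref{prop:negative} for $m=1$ and $m\ge4$, Proposition~\ref{prop:three} for $m=3$, and Proposition~\ref{prop:two} for $m=2$. In every case that occurs, $q$ is the number named in the theorem and $|q'|=\kappa_m$. This proves the inequality and shows that equality holds for at most one $q$. By Example~\ref{ex:quadratic} and Lemma~\ref{lem:quartic}, equality does hold for that $q$.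
\end{proof}

\begin{thebibliography}{1}

\bibitem{HS}
Kevin G. Hare and Nikita Sidorov, \emph{Conjugates of Pisot numbers}, arXiv:2010.01511 (2020).

\end{thebibliography}
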